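\title{Square discriminants and the Galois group of random polynomials of bounded height}

\begin{abstract}
Let $f$ be a monic polynomial of degree $n$ whose remaining coefficients are independent and uniform on $\{1,\dots,L\}$. We show that for every $L\ge2$ the discriminant of $f$ is a square with probability $O_L(1/\log n)$. If $L$ is divisible by four distinct primes, it is known that with probability tending to $1$ the polynomial $f$ is irreducible and its Galois group contains $A_n$. It follows that the Galois group is $S_n$ with probability tending to $1$, which proves a conjecture posed by Bary-Soroker and Kozma. For an arbitrary coefficient law $\nu$ on $\mathbb{Z}$ that is not a point mass, we show that the discriminant concentrates on no nonzero square class and that it vanishes with probability tending to $\nu(\{0\})^2$. The method is to find a prime that divides the discriminant exactly once.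
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem and the results}

Let $L\ge2$ be an integer and let
\begin{equation}\label{eq:f}
f(X)=X^n+\sum_{i=0}^{n-1}\zeta_iX^i ,
\end{equation}
where $\zeta_0,\dots,\zeta_{n-1}$ are independent random integers, each uniform on $\{1,\dots,L\}$. The height $L$ is fixed and the degree $n$ tends to infinity. The Galois group $G_f$ is the Galois group over $\mathbb{Q}$ of the splitting field of $f$. When the roots of $f$ are distinct, for instance when $f$ is irreducible, we view $G_f$ as a subgroup of $S_n$ through its action on the roots. It consists of the permutations that preserve every polynomial relation with rational coefficients among the roots, so $G_f=S_n$ says that the roots satisfy no relation that breaks their symmetry. The starting point is the following known result, which we use without proof; see \cite{BK}.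

\begin{theorem}\label{thm:known}
Let $L$ be divisible by at least four distinct primes, for example $L=210$. With probability tending to $1$ as $n\to\infty$, the polynomial $f$ is irreducible over $\mathbb{Q}$ and $G_f$ contains the alternating group $A_n$.
\end{theorem}

Only two subgroups of $S_n$ contain $A_n$, so Theorem~\ref{thm:known} leaves one bit undecided. The conjecture posed in \cite{BK} is that, under the same hypothesis on $L$,
\[
\lim_{n\to\infty}\mathbb{P}(G_f=S_n)=1 .
\]
The missing bit is read off from the discriminant $\Delta=\operatorname{disc}(f)\in\mathbb{Z}$: if the roots are distinct, then $G_f\subseteq A_n$ exactly when $\Delta$ is a square (Lemma~\ref{lem:galois}). For fixed $n$ this does happen. The cubic $X^3+6X^2+9X+3$ is irreducible by Eisenstein's criterion at $3$. It equals $Y^3-3Y+1$ with $Y=X+2$, so its discriminant is $-4(-3)^3-27=81$ and its Galois group is $A_3$. Our first result says that such examples become negligible, and it proves the conjecture.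

\begin{theorem}\label{thm:A}
Let $L\ge2$ be any integer and let $f$ be as in \eqref{eq:f}, with coefficients uniform on $\{1,\dots,L\}$. Then $\mathbb{P}(\Delta\text{ is a square})\to0$ as $n\to\infty$. Consequently, if $L$ is divisible by four distinct primes, then $\mathbb{P}(G_f=S_n)\to1$.
\end{theorem}

The argument uses very little about the law of the coefficients, and it treats all square classes at once.

\begin{theorem}\label{thm:B}
Let $\nu$ be any probability measure on $\mathbb{Z}$ that is not a point mass (no moment assumption is made), and let $f$ be as in \eqref{eq:f} with $\zeta_i$ independent of law $\nu$. As $n\to\infty$,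
\begin{itemize}
\item[(a)] $\displaystyle\sup_{s\in\mathbb{Q}^\times}\mathbb{P}\bigl(\Delta\in s\cdot(\mathbb{Q}^\times)^2\bigr)\to0$;
\item[(b)] $\mathbb{P}(\Delta=0)\to\nu(\{0\})^2$.
\end{itemize}
Hence $\mathbb{P}(\Delta\text{ is a perfect square})\to\nu(\{0\})^2$, and this limit is $0$ if and only if $\nu(\{0\})=0$. Moreover, in all cases
\[
\mathbb{P}\bigl(f\text{ is irreducible and }A_n\subseteq G_f\ne S_n\bigr)\to0 .
\]
So for every such $\nu$ for which $f$ is irreducible with $G_f\supseteq A_n$ with probability tending to $1$, one has $G_f=S_n$ with probability tending to $1$.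
\end{theorem}

Part (a) says that the field $\mathbb{Q}(\sqrt{\Delta})$, for $\Delta\ne0$, does not concentrate on any one field, even one that varies with $n$. Part (b) says that the obvious source of a repeated root, namely $\zeta_0=\zeta_1=0$, is asymptotically the only one. For the uniform law we also obtain a rate.

\begin{theorem}\label{thm:C}
Let $L\ge2$ and let the $\zeta_i$ be uniform on $\{1,\dots,L\}$. Then $\mathbb{P}(\Delta\text{ is a square})=O_L(1/\log n)$. In particular, $\mathbb{P}(f\text{ is irreducible and }G_f=A_n)=O_L(1/\log n)$.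
\end{theorem}

We do not claim that this rate is optimal. Theorem~\ref{thm:known} is used only for the last sentence of Theorem~\ref{thm:A}; everything else is proved here and needs no arithmetic condition on $L$.

\begin{remark}
The hypotheses $L\ge2$ and ``not a point mass'' cannot be dropped. For $L=1$ we have $f=1+X+\dots+X^n$, whose roots are the $\omega\ne1$ with $\omega^{n+1}=1$. Differentiating $(X-1)f=X^{n+1}-1$ gives $f'(\omega)=(n+1)/(\omega(\omega-1))$. Since $\prod\omega=(-1)^nf(0)$ and $\prod(\omega-1)=(-1)^nf(1)$, we get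
\[
\Delta=(-1)^{n(n-1)/2}\prod_\omega f'(\omega)=(-1)^{n(n-1)/2}(n+1)^{n-1},
\]
which is a square whenever $n\equiv1\pmod4$.
\end{remark}

\subsection*{The idea, in degree two}

A nonzero square is divisible by each prime $q$ to an even power. An integer that is uniform modulo $q^2$ is divisible by $q$ exactly once with probability $(q-1)/q^2$, and $\sum_q1/q$ diverges. So an integer that behaves randomly and independently at many primes is unlikely to be a square.

This can be carried out completely in a model case. Let $f=X^2+\zeta_1X+\zeta_0$, let $S$ be a finite set of odd primes, and suppose that, given $\zeta_1$, the coefficient $\zeta_0$ is uniform modulo $M=\prod_{q\in S}q^2$. Then $\Delta=\zeta_1^2-4\zeta_0$ is uniform modulo $M$. By the Chinese remainder theorem its residues modulo the $q^2$ are independent, and therefore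
\[
\mathbb{P}(\Delta\text{ is a square})\le\prod_{q\in S}\Bigl(1-\frac{q-1}{q^2}\Bigr),
\]
which tends to $0$ as $S$ exhausts the odd primes. To see what survives in higher degree, express the event through the roots. If $q\mid\Delta$, then $f\equiv(X-a)^2\pmod q$ with $2a\equiv-\zeta_1$, and the identity $4f(a)=(2a+\zeta_1)^2-\Delta$ shows that $q^2\nmid\Delta$ if and only if $q^2\nmid f(a)$. Thus $q$ divides $\Delta$ exactly once when $f$ has a double root $a$ modulo $q$ and $f(a)\not\equiv0\pmod{q^2}$. In degree $n$ the same criterion holds provided that this double root is the only repeated factor of $f$ modulo $q$ (Section~\ref{sec:disc}).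

In our problem the coefficients are bounded. The reduction of $f$ modulo $q$ is uniform among monic polynomials of degree $n$ when $q\mid L$, but we need infinitely many primes, and for $q>L$ the reduction takes only $L^n$ of the $q^n$ possible values. The randomness must come from the number of coefficients. For example, $f(1)=1+\zeta_0+\dots+\zeta_{n-1}$ is a random walk and becomes uniform modulo $q^2$. More generally, the residue of $f$ modulo $q^2$ and a fixed polynomial prime to $X$ becomes uniform, jointly for several primes (Section~\ref{sec:equi}). Such a residue sees the double root, the value $f(a)$, and all repeated factors of bounded degree (Section~\ref{sec:local}). It does not see repeated factors of large degree, and these are excluded by a separate argument (Section~\ref{sec:tail}). Section~\ref{sec:B} assembles Theorems~\ref{thm:A} and~\ref{thm:B}, and Section~\ref{sec:C} adds a sieve to obtain Theorem~\ref{thm:C}.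

\subsection*{Notation}

The letter $q$ denotes a prime, $v_q$ the $q$-adic valuation, and $\bar u\in\mathbb{F}_q[X]$ the reduction of $u\in\mathbb{Z}[X]$. The letter $P$ always denotes a monic irreducible polynomial in $\mathbb{F}_q[X]$. If $N_d$ is the number of such $P$ of degree $d$, then
\begin{equation}\label{eq:count}
N_d\le dN_d\le q^d ,
\end{equation}
because each $P$ of degree $d$ has $d$ distinct roots in $\mathbb{F}_{q^d}$ and different $P$ share no root. We use freely that the image of a uniform random element under a surjective homomorphism of finite groups is uniform.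

\section{A prime that divides the discriminant exactly once}\label{sec:disc}

For monic polynomials $u,w$ over a field, with roots $\alpha_1,\dots,\alpha_k$ and $\beta_1,\dots,\beta_l$ in an algebraic closure, the discriminant and the resultant are
\[
\operatorname{disc}(u)=\prod_{i<j}(\alpha_i-\alpha_j)^2,\qquad\operatorname{Res}(u,w)=\prod_{i,j}(\alpha_i-\beta_j).
\]
Sorting the pairs of roots of $uw$ gives $\operatorname{disc}(uw)=\operatorname{disc}(u)\operatorname{disc}(w)\operatorname{Res}(u,w)^2$. Both quantities are symmetric in the roots of each polynomial, so they are polynomials with integer coefficients in the coefficients of $u$ and $w$. They therefore respect congruences: for monic $u,u_1\in\mathbb{Z}[X]$ of the same degree, $u\equiv u_1\pmod M$ implies $\operatorname{disc}(u)\equiv\operatorname{disc}(u_1)\pmod M$, and $\operatorname{disc}(u)\bmod q=\operatorname{disc}(\bar u)$; the same holds for the resultant. Irreducible polynomials over $\mathbb{Q}$ or $\mathbb{F}_q$ have distinct roots. Hence for monic $u,w\in\mathbb{Z}[X]$,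
\begin{equation}\label{eq:modq}
q\mid\operatorname{disc}(u)\iff P^2\mid\bar u\text{ for some }P,\qquad q\mid\operatorname{Res}(u,w)\iff\bar u,\bar w\text{ are not coprime.}
\end{equation}

\begin{lemma}\label{lem:galois}
Let $f\in\mathbb{Z}[X]$ be monic of degree $n\ge2$ with distinct roots. Then $G_f\subseteq A_n$ if and only if $\Delta$ is a square. In particular, if $f$ is irreducible and $A_n\subseteq G_f\ne S_n$, then $\Delta$ is a nonzero square.
\end{lemma}

\begin{proof}
Let $\delta=\prod_{i<j}(\alpha_i-\alpha_j)\neq0$, so that $\delta^2=\Delta$. Each $\sigma\in G_f$ satisfies $\sigma\delta=\operatorname{sgn}(\sigma)\delta$. So $G_f\subseteq A_n$ if and only if $G_f$ fixes $\delta$, that is, if and only if $\delta\in\mathbb{Q}$; and a rational square root of an integer is an integer. For the last claim, $A_n$ has index $2$ in $S_n$, so $G_f=A_n$.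
\end{proof}

The next lemma reduces degree $n$ to degree two by splitting off the part of $f$ that has distinct roots modulo $q$.

\begin{lemma}\label{lem:criterion}
Let $q$ be an odd prime, $a\in\mathbb{Z}$, and $f\in\mathbb{Z}[X]$ monic of degree $n\ge3$. Suppose that $\bar f=(X-a)^2w$ with $w\in\mathbb{F}_q[X]$ squarefree and $w(a)\ne0$. Then $v_q(\Delta)=1$ if and only if $q^2\nmid f(a)$.
\end{lemma}

\begin{proof}
We first lift the factorization to the modulus $q^2$; this is one step of Hensel's lemma. Let $\tilde w\in\mathbb{Z}[X]$ be a monic lift of $w$ and write $f=(X-a)^2\tilde w+qr$ with $\deg r<n$. Since $(X-a)^2$ and $w$ are coprime, there are $r_1,r_2\in\mathbb{Z}[X]$ with $\deg r_1<2$, $\deg r_2<n-2$ and $r\equiv r_1\tilde w+r_2(X-a)^2\pmod q$. Put $f_1=(X-a)^2+qr_1$ and $f_2=\tilde w+qr_2$. These are monic, and $f\equiv f_1f_2\pmod{q^2}$.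

Write $f_1=(X-a)^2+b(X-a)+c$, where $q\mid b$ and $q\mid c$. Then $\operatorname{disc}(f_1)=b^2-4c\equiv-4c\pmod{q^2}$, so
\[
\Delta\equiv-4c\cdot\operatorname{disc}(f_2)\operatorname{Res}(f_1,f_2)^2,\qquad f(a)\equiv c\cdot f_2(a)\pmod{q^2}.
\]
By \eqref{eq:modq} and the hypotheses on $w$, the integers $\operatorname{disc}(f_2)$, $\operatorname{Res}(f_1,f_2)$ and $f_2(a)$ are prime to $q$, and so is $4$. Thus $q\mid\Delta$, and each of $q^2\mid\Delta$ and $q^2\mid f(a)$ is equivalent to $q^2\mid c$.
\end{proof}

\begin{example}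
Let $f=X^3+2X^2+X+1$ and $q=23$. Then $f(15)=3841=23\cdot167$ and $f'(15)=736=23\cdot32$, so $15$ is a multiple root modulo $23$. The roots sum to $-2$, so the third root is $-32\equiv14$ and $\bar f=(X-15)^2(X-14)$. As $23\nmid167$, the lemma gives $v_{23}(\Delta)=1$. Indeed the formula $A^2B^2-4B^3-4A^3C-27C^2+18ABC$ for the discriminant of $X^3+AX^2+BX+C$ gives $\Delta=4-4-32-27+36=-23$.
\end{example}

\begin{example}\label{ex:fail}
Both hypotheses on $w$ are needed. Let $q>3$. For $f=(X-a)^3+q$ we have $f(a)=q$ but $\Delta=-27q^2$. For $f=f_1f_2$ with $f_1=(X-a)^2-q$, $f_2=(X-b)^2-q$ and $a\not\equiv b\pmod q$, we have $v_q(f(a))=1$, yet $\Delta=(4q)^2\operatorname{Res}(f_1,f_2)^2$ is a perfect square.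
\end{example}

\section{Equidistribution of residues}\label{sec:equi}

From here through Section~\ref{sec:B}, $\nu$ is a probability measure on $\mathbb{Z}$ that is not a point mass, $f$ is as in \eqref{eq:f} with independent coefficients of law $\nu$, and $\zeta$ is a random variable of law $\nu$. Fix two atoms $\alpha\ne\beta$ of $\nu$. Call a prime $q$ \emph{admissible} if $q>8$ and $q\nmid\alpha-\beta$; all but finitely many primes are admissible. Some condition of this kind is needed: if $\nu$ is supported on one residue class modulo $q$, then $\bar f$ is not random at all. For the uniform law on $\{1,\dots,L\}$ we take $\alpha=1$, $\beta=2$, and every prime $q>8$ is admissible.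

The image of $f$ in a quotient ring of $\mathbb{Z}[X]$ is a sum of independent terms $\zeta_iX^i$, so its Fourier transform is a product of numbers $\mathbb{E}\,w^\zeta$ with $w$ a root of unity. For an integer $M\ge2$ put
\[
\rho(M)=\max\bigl\{|\mathbb{E}\,w^\zeta| : w\in\mathbb{C},\ w^M=1,\ w\ne1\bigr\}.
\]

\begin{lemma}\label{lem:rho}
\begin{itemize}
\item[(a)] If $M$ is prime to $\alpha-\beta$, then $\rho(M)<1$.
\item[(b)] If $\nu$ is uniform on $\{1,\dots,L\}$ with $L\ge2$, then $\rho(M)\le\exp\bigl(-8/(LM^2)\bigr)$.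
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $w^M=1$ and $w\ne1$. If $w^\alpha=w^\beta$, then the order of $w$ divides both $M$ and $\alpha-\beta$, which forces $w=1$. So $w^\alpha\ne w^\beta$, and the strict triangle inequality gives
\[
|\mathbb{E}\,w^\zeta|\le|\nu(\{\alpha\})w^\alpha+\nu(\{\beta\})w^\beta|+1-\nu(\{\alpha\})-\nu(\{\beta\})<1 .
\]
The maximum is over finitely many $w$.

(b) Write $w=\exp(\pm2\pi ix)$ with $1/M\le x\le1/2$, so that $|1+w|=2\cos\pi x$. The function $\sin(\pi x/2)$ is concave on $[0,\frac12]$ and agrees with $\sqrt2\,x$ at both ends, so $1-\cos\pi x=2\sin^2(\pi x/2)\ge4x^2$ and $|1+w|\le2-8/M^2$. Grouping the terms $w+w^2$,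
\[
|\mathbb{E}\,w^\zeta|\le\frac{|1+w|+L-2}{L}\le1-\frac{8}{LM^2}\le\exp\Bigl(-\frac{8}{LM^2}\Bigr).\qedhere
\]
\end{proof}

We recall Fourier inversion. A character of a finite abelian group $R$ is a homomorphism $\psi\colon R\to\mathbb{C}^\times$. There are $|R|$ characters, and $\sum_\psi\psi(x)$ equals $|R|$ for $x=0$ and $0$ otherwise. Hence a random element $Y$ of $R$ satisfies $\mathbb{P}(Y=u)=|R|^{-1}\sum_\psi\overline{\psi(u)}\,\mathbb{E}\psi(Y)$. Separating the trivial character, we get
\begin{equation}\label{eq:fourier}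
\Bigl|\mathbb{P}(Y=u)-\frac1{|R|}\Bigr|\le\max_{\psi\ne1}|\mathbb{E}\psi(Y)| .
\end{equation}

\begin{proposition}\label{prop:equi}
Let $M_1,\dots,M_r\ge2$ be pairwise coprime integers with product $M$. Let $H_1,\dots,H_r\in\mathbb{Z}[X]$ be monic with $1\le\deg H_j\le k$ and $H_j(0)$ prime to $M_j$. Put $R_j=(\mathbb{Z}/M_j)[X]/(H_j)$ and $R=R_1\times\dots\times R_r$, and write $[f]$ for the image of $f$ in $R$. Then for every $u\in R$ and every $U\subseteq R$,
\[
\Bigl|\mathbb{P}([f]=u)-\frac1{|R|}\Bigr|\le\rho(M)^{\lfloor n/k\rfloor},\qquad\Bigl|\mathbb{P}([f]\in U)-\frac{|U|}{|R|}\Bigr|\le|R|\,\rho(M)^{\lfloor n/k\rfloor}.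
\]
\end{proposition}

\begin{proof}
The second bound is the first summed over $u\in U$. By \eqref{eq:fourier} it suffices to bound $|\mathbb{E}\psi([f])|$ for a nontrivial character $\psi$ of $(R,+)$. By independence,
\[
|\mathbb{E}\psi([f])|=\prod_{i<n}\bigl|\mathbb{E}\,\psi([X^i])^{\zeta_i}\bigr| .
\]
Each $\psi([X^i])$ is an $M$-th root of unity, since $MR=0$. So the $i$-th factor is at most $\rho(M)$ if $\psi([X^i])\ne1$, and at most $1$ always. It remains to show that every block of $k$ consecutive exponents contains an $i$ with $\psi([X^i])\ne1$, for $\{0,\dots,n-1\}$ contains $\lfloor n/k\rfloor$ disjoint blocks.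

Write $\psi(u_1,\dots,u_r)=\prod_j\psi_j(u_j)$, where $\psi_j$ is the restriction of $\psi$ to $R_j$, and choose $j$ with $\psi_j\ne1$. Writing $H_j=XG+H_j(0)$, we have $-XG=H_j(0)$ in $R_j$, and $H_j(0)$ is invertible modulo $M_j$; so $X$ is a unit of $R_j$. The elements $1,X,\dots,X^{k-1}$ generate $(R_j,+)$, and multiplication by a power of $X$ is an automorphism of $(R_j,+)$. Hence any $k$ consecutive powers of $X$ generate $(R_j,+)$, and $\psi_j(X^i)\ne1$ for some $i$ in the block. The numbers $\psi_1(X^i),\dots,\psi_r(X^i)$ have orders dividing $M_1,\dots,M_r$, which are pairwise coprime, so the order of their product is the product of their orders. Thus $\psi([X^i])\ne1$.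
\end{proof}

The condition on $H_j(0)$ cannot be removed: modulo $X$ the polynomial $f$ is $\zeta_0$, whose law does not change with $n$. For this reason the factor $X$ is treated apart from all other $P$ in what follows. Note also that the components of a uniform element of $R$ are independent, so the proposition gives asymptotic independence between different moduli.

\section{Repeated factors of bounded degree}\label{sec:local}

The hypothesis of Lemma~\ref{lem:criterion} involves every $P$, while Proposition~\ref{prop:equi} controls one fixed modulus. We therefore cut at a degree $D\ge1$ and build a modulus that sees all $P\ne X$ of degree at most $D$. For each such $P$ fix a monic lift $\tilde P\in\mathbb{Z}[X]$, taking $\tilde P=X-a$ with $1\le a\le q-1$ when $P$ is linear. Put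
\[
H_q=\prod_{P\ne X,\ \deg P\le D}\tilde P^{\,3},\qquad R_q=(\mathbb{Z}/q^2)[X]/(H_q).
\]
The cubes let us detect triple roots. The chosen linear lifts give $(X-a)^3\mid H_q$ in $\mathbb{Z}[X]$, which lets us evaluate at $a$ modulo $q^2$. Since $P(0)\ne0$ for $P\ne X$, we have $q\nmid H_q(0)$. The dependence on $D$ is suppressed in the notation.

For $u\in\mathbb{Z}[X]$ and $a\in\{1,\dots,q-1\}$ consider the conditions
\begin{itemize}
\item[(i)] $(X-a)^2\mid\bar u$ and $q^2\nmid u(a)$;
\item[(ii)] $(X-a)^3\nmid\bar u$;
\item[(iii)] $P^2\nmid\bar u$ for every $P\ne X,\,X-a$ with $\deg P\le D$.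
\end{itemize}
They depend only on the class of $u$ in $R_q$. Indeed, adding $q^2u_1+H_qu_2$ to $u$ changes $u(a)$ by a multiple of $q^2$, because $H_q(a)=0$, and changes $\bar u$ by a multiple of $\bar H_q$, while all polynomials tested in (i)--(iii) divide $\bar H_q$. So we may define two subsets of $R_q$:
\begin{align*}
\mathcal{G}_q&=\{u : \text{(i)--(iii) hold for some }a\in\{1,\dots,q-1\}\},\\
\mathcal{N}_q&=\{u : P^2\mid\bar u\text{ for some }P\ne X\text{ with }\deg P\le D\}.
\end{align*}
Finally, let $T_q(D)$ be the event that $P^2\mid\bar f$ for some $P$ with $\deg P>D$. Away from $T_q(D)$ and from the factor $X^2$, the class of $f$ in $R_q$ carries the information about $v_q(\Delta)$ that we need.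

\begin{lemma}\label{lem:dict}
Let $q$ be odd and $n\ge3$. Suppose that $X^2\nmid\bar f$ and that $T_q(D)$ does not occur.
\begin{itemize}
\item[(a)] If $[f]\in\mathcal{G}_q$, then $v_q(\Delta)=1$.
\item[(b)] If $q\mid\Delta$, then $[f]\in\mathcal{N}_q$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (i) and (ii), $\bar f=(X-a)^2w$ with $w(a)\ne0$. If $P^2\mid w$, then $P\ne X-a$, and $P\ne X$ by hypothesis; $\deg P\le D$ contradicts (iii), and $\deg P>D$ means that $T_q(D)$ occurs. So $w$ is squarefree, and Lemma~\ref{lem:criterion} applies. (b) By \eqref{eq:modq}, $P^2\mid\bar f$ for some $P$, and the hypotheses force $P\ne X$ and $\deg P\le D$.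
\end{proof}

In the quadratic model the favorable event had probability $(q-1)/q^2$. The set $\mathcal{G}_q$ has about the same density: there are about $q$ choices of $a$, a double root at $a$ costs $q^{-2}$, and the remaining conditions usually hold. What matters is that the bounds do not depend on $D$.

\begin{lemma}\label{lem:density}
For every prime $q>8$ and every $D\ge1$, the density $\gamma(q)=|\mathcal{G}_q|/|R_q|$ satisfies
\[
\frac1{2q}\le\frac1q\Bigl(1-\frac4q\Bigr)\le\gamma(q)\le\frac1q,\qquad\text{and}\qquad\frac{|\mathcal{N}_q|}{|R_q|}\le\frac1{q-1}.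
\]
\end{lemma}

\begin{proof}
Let $u$ be uniform in $R_q$. For every monic $Q\mid\bar H_q$ the ring $\mathbb{F}_q[X]/(Q)$ is a quotient of $R_q$, so $\mathbb{P}(Q\mid\bar u)=q^{-\deg Q}$. With \eqref{eq:count} this gives $\mathbb{P}(u\in\mathcal{N}_q)\le\sum_{d\ge1}q^dq^{-2d}=1/(q-1)$.

Fix $a$. The ring $(\mathbb{Z}/q^2)[X]/((X-a)^2)$ is a quotient of $R_q$, so the image of $u$ in it is $c_0+c_1(X-a)$ with $(c_0,c_1)$ uniform in $(\mathbb{Z}/q^2)^2$ and $c_0=u(a)$. Condition (i) says that $q\mid c_0$, $c_0\ne0$ and $q\mid c_1$, and this has probability $\frac{q-1}{q^2}\cdot\frac1q$. If (i) holds and (ii) or (iii) fails, then $\bar u$ is divisible by $(X-a)^3$ or by some $(X-a)^2P^2$ with $P$ as in (iii), and all of these divide $\bar H_q$. Hence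
\[
\mathbb{P}\bigl(\text{(i)--(iii) hold for }a\bigr)\ge\frac{q-1}{q^3}-\frac1{q^3}-\frac1{q^2}\sum_{d\ge1}q^dq^{-2d}=\frac1{q^2}\Bigl(1-\frac2q-\frac1{q-1}\Bigr).
\]
These events are disjoint for different $a$: if $b\ne a$, then (i) for $b$ contradicts (iii) for $a$, because $D\ge1$. Summing over the $q-1$ values of $a$,
\[
\gamma(q)\ge\frac1q\Bigl(1-\frac1q\Bigr)\Bigl(1-\frac2q-\frac1{q-1}\Bigr)=\frac1q\Bigl(1-\frac4q+\frac2{q^2}\Bigr)\ge\frac1q\Bigl(1-\frac4q\Bigr),
\]
and $1-4/q\ge\frac12$ since $q>8$. Using (i) alone, $\gamma(q)\le(q-1)^2/q^3\le1/q$.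
\end{proof}

\section{Repeated factors of large degree}\label{sec:tail}

For a uniform polynomial over $\mathbb{F}_q$, the event $T_q(D)$ would have probability at most $\sum_{d>D}q^{-d}=q^{-D}/(q-1)$. We show that the same bound holds asymptotically for $\bar f$. Independence between primes is not needed here, since a union bound will suffice. We may therefore apply Proposition~\ref{prop:equi} to one $P^2$ at a time, with a modulus of degree $2d$ in place of the much larger $H_q$. The error $\rho(q)^{\lfloor n/2d\rfloor}$ is then multiplied by the number of $P$, up to $q^d$, which is affordable when $d^2$ is small compared with $n$. For $d$ near $n/2$ no such estimate can hold for each $P$: for the uniform law with $q>L$, the probability of $P^2\mid\bar f$ is either $0$ or at least $L^{-n}$, far above $q^{-n}$.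

For large $d$ we use instead that $P^2\mid\bar f$ implies $P\mid\bar f$ and $P\mid\bar f'$. Over $\mathbb{Q}$ the derivative forgets only $\zeta_0$. Modulo $q$ it forgets every $\zeta_i$ with $q\mid i$. So we can reveal $\bar f'$, which leaves fewer than $n$ candidates for $P$, and still have many unrevealed coefficients with which to make $P\mid\bar f$ unlikely. Put
\[
\kappa_q=\max_{r\in\mathbb{Z}}\nu(r+q\mathbb{Z}).
\]
If $q$ is admissible, then $\alpha$ and $\beta$ lie in different classes, so $\kappa_q<1$.

\begin{proposition}\label{prop:tail}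
Let $q$ be a prime and let $D,d_0$ be integers with $1\le D\le d_0$ and $qd_0\le n$. Then
\[
\mathbb{P}\bigl(T_q(D)\bigr)\le\frac{q^{-D}}{q-1}+d_0\,q^{d_0}\rho(q)^{\lfloor n/2d_0\rfloor}+n\,\kappa_q^{\,d_0}.
\]
In particular, for fixed admissible $q$ and fixed $D$ we have $\limsup_{n\to\infty}\mathbb{P}(T_q(D))\le q^{-D}/(q-1)$.
\end{proposition}

\begin{proof}
\emph{Degrees $D<d\le d_0$.} Let $\deg P=d$. Then $P\ne X$ since $d\ge2$, so $P(0)\ne0$. Proposition~\ref{prop:equi} with $r=1$, $M_1=q$, $H_1$ a monic lift of $P^2$, $k=2d$ and $u=0$ gives $\mathbb{P}(P^2\mid\bar f)\le q^{-2d}+\rho(q)^{\lfloor n/2d_0\rfloor}$. Summing over at most $q^d$ polynomials for each $d$ gives the first two terms.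

\emph{Degrees $d>d_0$.} Let $I=\{qj:0\le j<d_0\}\subseteq\{0,\dots,n-1\}$. The coefficient of $X^{i-1}$ in $f'$ is $i\zeta_i$, so $\bar f'$ is determined by the $\zeta_i$ with $i\notin I$. If $\bar f'=0$, then $q\mid\zeta_{qj+1}$ for $0\le j<d_0$; these indices are at most $n-q+1\le n-1$. Hence $\mathbb{P}(\bar f'=0)\le\kappa_q^{\,d_0}$.

Now condition on values of $(\zeta_i)_{i\notin I}$ for which $\bar f'\ne0$. Then $\bar f'$ is a fixed polynomial with at most $n-1$ irreducible factors. Let $P$ be one of them, with $\deg P>d_0$. Since $y\mapsto y^q$ is additive on $\mathbb{F}_q[X]$ and fixes $\mathbb{F}_q$,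
\[
\bar f=A+\sum_{j<d_0}\bar\zeta_{qj}X^{qj}=A+B^q,\qquad B=\sum_{j<d_0}\bar\zeta_{qj}X^j ,
\]
with $A$ fixed by the conditioning. If $P$ divides both $A+B_1^q$ and $A+B_2^q$, then $P\mid(B_1-B_2)^q$, so $P\mid B_1-B_2$, and $B_1=B_2$ because $\deg(B_1-B_2)<d_0<\deg P$. Thus at most one tuple of residues $(\bar\zeta_{qj})_{j<d_0}$ gives $P\mid\bar f$, and this tuple has probability at most $\kappa_q^{\,d_0}$. The range $d>d_0$ contributes at most $\kappa_q^{\,d_0}+(n-1)\kappa_q^{\,d_0}$ in total.

\emph{The limit.} Take $d_0=\lfloor n^{1/3}\rfloor$, which is allowed for large $n$. As $\lfloor t\rfloor\ge t/2$ for $t\ge1$, we have $\lfloor n/2d_0\rfloor\ge n^{2/3}/4$. The second term is then at most $n\,q^{n^{1/3}}\rho(q)^{n^{2/3}/4}$, which tends to $0$ since $\rho(q)<1$ by Lemma~\ref{lem:rho}(a). The third term tends to $0$ since $\kappa_q<1$.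
\end{proof}

\section{Proofs of Theorems \ref{thm:A} and \ref{thm:B}}\label{sec:B}

One hypothesis of Lemma~\ref{lem:dict} remains, namely $X^2\nmid\bar f$, which says that $q$ does not divide both $\zeta_0$ and $\zeta_1$. For the uniform law on $\{1,\dots,L\}$ it holds for all $q>L$. In general we truncate. For $K\ge1$ let
\[
p_K=\mathbb{P}\bigl(\max(|\zeta_0|,|\zeta_1|)>K\bigr),
\]
which does not depend on $n$ and tends to $0$ as $K\to\infty$. Let $B_K$ be the event that $(\zeta_0,\zeta_1)\ne(0,0)$ and $\max(|\zeta_0|,|\zeta_1|)\le K$. On $B_K$ one of $\zeta_0,\zeta_1$ is a nonzero integer of absolute value at most $K$, so $X^2\nmid\bar f$ for every prime $q>K$. If $(\zeta_0,\zeta_1)=(0,0)$, then $X^2\mid f$ and $\Delta=0$. Let $n\ge3$.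

\begin{proof}[Proof of Theorem \ref{thm:B}]
(a) Fix $K\ge1$, $D\ge1$ and a finite nonempty set $S$ of admissible primes larger than $K$. Let $R=\prod_{q\in S}R_q$, $M=\prod_{q\in S}q^2$ and $k=\max_{q\in S}\deg H_q$. Every class $s(\mathbb{Q}^\times)^2$ contains a squarefree integer, so let $s$ be a squarefree integer. If $\Delta\in s(\mathbb{Q}^\times)^2$, then $v_q(\Delta)\equiv v_q(s)\pmod2$. For $q\nmid s$ this forbids $v_q(\Delta)=1$, as for squares. For $q\mid s$ it forces $q\mid\Delta$, which is even less likely. Accordingly, put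
\[
U_s=\prod_{q\in S}U_{s,q}\subseteq R,\qquad U_{s,q}=\begin{cases}R_q\setminus\mathcal{G}_q,&q\nmid s,\\ \mathcal{N}_q,&q\mid s.\end{cases}
\]
Suppose that $\Delta\in s(\mathbb{Q}^\times)^2$, that $\max(|\zeta_0|,|\zeta_1|)\le K$, and that no $T_q(D)$ with $q\in S$ occurs. Then $\Delta\ne0$, so $B_K$ occurs, and Lemma~\ref{lem:dict} applies to each $q\in S$: part (a) gives $[f]\notin\mathcal{G}_q$ for $q\nmid s$, and part (b) gives $[f]\in\mathcal{N}_q$ for $q\mid s$. So $[f]\in U_s$. By Lemma~\ref{lem:density}, and since $\frac1{q-1}\le\frac12\le1-\frac1{2q}$, each $U_{s,q}$ has density at most $1-\frac1{2q}$. Proposition~\ref{prop:equi} with the moduli $q^2$ and $H_q$ now gives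
\[
\mathbb{P}\bigl(\Delta\in s(\mathbb{Q}^\times)^2\bigr)\le p_K+\prod_{q\in S}\Bigl(1-\frac1{2q}\Bigr)+|R|\,\rho(M)^{\lfloor n/k\rfloor}+\sum_{q\in S}\mathbb{P}\bigl(T_q(D)\bigr).
\]
The right side does not depend on $s$. We have $\rho(M)<1$ by Lemma~\ref{lem:rho}(a), and $R,M,k$ do not depend on $n$. By Proposition~\ref{prop:tail},
\[
\limsup_{n\to\infty}\ \sup_s\ \mathbb{P}\bigl(\Delta\in s(\mathbb{Q}^\times)^2\bigr)\le p_K+\exp\Bigl(-\sum_{q\in S}\frac1{2q}\Bigr)+\sum_{q\in S}\frac{q^{-D}}{q-1}.
\]
Let $D\to\infty$ to remove the last term. Then let $S$ exhaust the admissible primes larger than $K$; only finitely many primes are missing and $\sum_q1/q=\infty$, so the middle term tends to $0$. Finally let $K\to\infty$.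

(b) The event $\zeta_0=\zeta_1=0$ gives $\mathbb{P}(\Delta=0)\ge\nu(\{0\})^2$. For the upper bound one prime is enough. Let $q$ be admissible, $K=q-1$ and $D=1$. If $\Delta=0$, $B_K$ occurs and $T_q(1)$ does not, then $[f]\in\mathcal{N}_q$ by Lemma~\ref{lem:dict}(b). The complement of $B_K$ has probability at most $\nu(\{0\})^2+p_{q-1}$. By Lemma~\ref{lem:density} and Propositions~\ref{prop:equi} and~\ref{prop:tail},
\[
\limsup_{n\to\infty}\mathbb{P}(\Delta=0)\le\nu(\{0\})^2+p_{q-1}+\frac1{q-1}+\frac{q^{-1}}{q-1}.
\]
Let $q\to\infty$ through admissible primes.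

For the consequences, $\Delta$ is a perfect square if and only if $\Delta=0$ or $\Delta\in(\mathbb{Q}^\times)^2$, so (b) and (a) with $s=1$ give the limit $\nu(\{0\})^2$. By Lemma~\ref{lem:galois}, the event that $f$ is irreducible with $A_n\subseteq G_f\ne S_n$ is contained in $\{\Delta\in(\mathbb{Q}^\times)^2\}$, so its probability tends to $0$ by (a). The last sentence follows from
\[
\mathbb{P}(G_f\ne S_n)\le\mathbb{P}(f\text{ is reducible or }G_f\not\supseteq A_n)+\mathbb{P}(f\text{ is irreducible and }A_n\subseteq G_f\ne S_n).\qedhere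
\]
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:A}]
The uniform law on $\{1,\dots,L\}$ with $L\ge2$ is not a point mass and gives no mass to $0$, so Theorem~\ref{thm:B} yields the first claim. If $L$ is divisible by four distinct primes, Theorem~\ref{thm:known} supplies the hypothesis of the last sentence of Theorem~\ref{thm:B}.
\end{proof}

\section{The rate $1/\log n$}\label{sec:C}

To obtain a rate, let $S$ consist of the primes up to $z$, with $z$ growing with $n$. The main term $\prod_{q\in S}(1-\gamma(q))$ is of order $1/\log z$, so we want $z$ to be a power of $n$. Applying Proposition~\ref{prop:equi} to all these primes at once is too costly: the modulus $M=\prod q^2$ grows exponentially in $z$, while the bound $\exp(-8\lfloor n/k\rfloor/(LM^2))$ is useful only for $M^2<n$. What we do control is the joint law for any set of primes whose product is at most a small power of $n$. An upper bound sieve converts exactly this information into a bound of the expected size.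

\subsection*{Selberg's sieve for events}

Let $\mathcal{P}$ be a finite set of primes and $\mathcal{S}$ the set of squarefree positive integers, including $1$, all of whose prime factors lie in $\mathcal{P}$. In this subsection $c,l,m,t$ range over $\mathcal{S}$; we write $(m_1,m_2)$ and $[m_1,m_2]$ for the greatest common divisor and least common multiple, and $\mu$ for the M\"obius function, so $\mu(m)=\prod_{q\mid m}(-1)$. Given numbers $\gamma(q)\in(0,1)$, put $h(q)=\gamma(q)/(1-\gamma(q))$ and extend both functions to $\mathcal{S}$ by $\gamma(m)=\prod_{q\mid m}\gamma(q)$ and $h(m)=\prod_{q\mid m}h(q)$. From $1+h(q)=1/(1-\gamma(q))=h(q)/\gamma(q)$ and $1+1/h(q)=1/\gamma(q)$ we get, on taking products,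
\begin{equation}\label{eq:gh}
\sum_{l\mid m}h(l)=\frac{h(m)}{\gamma(m)},\qquad\sum_{c\mid m}\frac1{h(c)}=\frac1{\gamma(m)} .
\end{equation}

\begin{lemma}\label{lem:selberg}
Let $(A_q)_{q\in\mathcal{P}}$ be events, $y\ge1$ and $\eta\ge0$. Suppose that $\bigl|\mathbb{P}\bigl(\bigcap_{q\mid m}A_q\bigr)-\gamma(m)\bigr|\le\eta$ for all $m\in\mathcal{S}$ with $1<m\le y^2$. Then
\[
\mathbb{P}(\text{no }A_q\text{ occurs})\le\frac1J+y^2\eta,\qquad J=\sum_{m\le y}h(m).
\]
\end{lemma}

\begin{proof}
Let $Z$ be the product of the $q$ for which $A_q$ occurs, so that $m\mid Z$ is the event $\bigcap_{q\mid m}A_q$. Let $(\lambda_m)_{m\le y}$ be real numbers with $\lambda_1=1$ and $|\lambda_m|\le1$. The quantity $\bigl(\sum_{m\mid Z,\,m\le y}\lambda_m\bigr)^2$ is nonnegative and equals $1$ when $Z=1$. Expanding the square and using $[m_1,m_2]\le y^2$,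
\[
\mathbb{P}(Z=1)\le\sum_{m_1,m_2\le y}\lambda_{m_1}\lambda_{m_2}\,\mathbb{P}\bigl([m_1,m_2]\mid Z\bigr)\le\Sigma+y^2\eta,\qquad\Sigma=\sum_{m_1,m_2\le y}\lambda_{m_1}\lambda_{m_2}\gamma([m_1,m_2]).
\]
We diagonalize $\Sigma$. Since $\gamma([m_1,m_2])=\gamma(m_1)\gamma(m_2)/\gamma((m_1,m_2))$, the second identity in \eqref{eq:gh}, applied to $(m_1,m_2)$, gives
\[
\Sigma=\sum_{c\le y}\frac{x_c^2}{h(c)},\qquad x_c=\sum_{m\le y,\ c\mid m}\lambda_m\gamma(m).
\]
We choose the weights so that $x_c$ is proportional to $\mu(c)h(c)$: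
\[
\lambda_m=\frac{\mu(m)}{\gamma(m)J}\sum_{t\le y,\ m\mid t}h(t)\qquad(m\le y).
\]
Then $\lambda_1=1$, and
\[
x_c=\frac1J\sum_{t\le y,\ c\mid t}h(t)\sum_{m:\ c\mid m\mid t}\mu(m)=\frac{\mu(c)h(c)}J ,
\]
because the inner sum equals $\mu(c)\sum_{l\mid t/c}\mu(l)$, which vanishes unless $t=c$. Hence $\Sigma=J^{-2}\sum_{c\le y}h(c)=1/J$.

It remains to show $|\lambda_m|\le1$. Each $c\le y$ is uniquely $c=lt$ with $l=(c,m)$ and $(t,m)=1$. Using $y/l\ge y/m$ and the first identity in \eqref{eq:gh},
\[
J=\sum_{l\mid m}h(l)\sum_{t\le y/l,\ (t,m)=1}h(t)\ \ge\ \frac{h(m)}{\gamma(m)}\sum_{t\le y/m,\ (t,m)=1}h(t)=J\,|\lambda_m| .\qedhere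
\]
\end{proof}

For independent events the probability that no $A_q$ occurs is $1/\Pi$, where
\[
\Pi=\prod_{q\in\mathcal{P}}(1-\gamma(q))^{-1}=\prod_{q\in\mathcal{P}}(1+h(q))=\sum_{m\in\mathcal{S}}h(m),
\]
and $J$ is a truncation of this sum. The next lemma shows that little is lost when $y$ is a fixed power of the largest prime. We use Mertens' estimates
\begin{equation}\label{eq:mertens}
\sum_{q\le z}\frac{\log q}{q}=\log z+O(1),\qquad\sum_{q\le z}\frac1q=\log\log z+O(1).
\end{equation}

\begin{lemma}\label{lem:rankin}
There is an absolute constant $z_0$ such that the following holds. If $z\ge z_0$, $y=z^6$, all $q\in\mathcal{P}$ satisfy $q\le z$, and $\gamma(q)\le1/q$, then $J\ge\Pi/2$.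
\end{lemma}

\begin{proof}
We use Rankin's trick: for $m>y$ and $\varepsilon>0$ we have $1\le(m/y)^\varepsilon$. Take $\varepsilon=1/\log z$, so that $y^{-\varepsilon}=\mathrm{e}^{-6}$. Then
\[
\Pi-J=\sum_{m>y}h(m)\le y^{-\varepsilon}\prod_{q\in\mathcal{P}}\bigl(1+h(q)q^\varepsilon\bigr)=\mathrm{e}^{-6}\,\Pi\prod_{q\in\mathcal{P}}\bigl(1+\gamma(q)(q^\varepsilon-1)\bigr),
\]
since $h(q)/(1+h(q))=\gamma(q)$. By convexity $\mathrm{e}^x-1\le(\mathrm{e}-1)x$ on $[0,1]$, so $q^\varepsilon-1\le(\mathrm{e}-1)\log q/\log z$. By \eqref{eq:mertens},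
\[
\sum_{q\in\mathcal{P}}\gamma(q)(q^\varepsilon-1)\le\frac{\mathrm{e}-1}{\log z}\sum_{q\le z}\frac{\log q}q\le2
\]
for large $z$. The last product is therefore at most $\mathrm{e}^2$, and $\Pi-J\le\mathrm{e}^{-4}\Pi\le\Pi/2$.
\end{proof}

\subsection*{Proof of Theorem \ref{thm:C}}

Let $\nu$ be uniform on $\{1,\dots,L\}$ and let $n$ be large in terms of $L$; smaller $n\ge2$ are absorbed in the implied constant. Put
\[
z=n^{1/120},\qquad y=z^6=n^{1/20},\qquad K=\max(L,8),
\]
and let $\mathcal{P}$ be the set of primes in $(K,z]$. The cutoff $D$ must now grow for small $q$, since a fixed $D$ leaves a tail that does not tend to $0$. It must not grow much, since $\deg H_q$ is of order $q^D$. Let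
\[
D_q=1+\Bigl\lceil\frac{2\log\log n}{\log q}\Bigr\rceil,\qquad\text{so that}\qquad q^{D_q-1}\ge\log^2n,\qquad q^{D_q}\le q^2\log^2n .
\]
Take $H_q,R_q,\mathcal{G}_q,\gamma(q)$ as in Section~\ref{sec:local} with $D=D_q$, and let $A_q$ be the event $[f]\in\mathcal{G}_q$. By \eqref{eq:count} and $q>8$,
\begin{equation}\label{eq:kq}
\deg H_q\le3\sum_{d\le D_q}dN_d\le3\sum_{d\le D_q}q^d\le\frac{3q}{q-1}\,q^{D_q}\le4q^2\log^2n .
\end{equation}
For $q\in\mathcal{P}$ we have $1\le\zeta_0\le L<q$, so $X\nmid\bar f$. If $A_q$ occurs and $T_q(D_q)$ does not, then $v_q(\Delta)=1$ by Lemma~\ref{lem:dict}(a), and $\Delta$ is not a square. Hence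
\begin{equation}\label{eq:split}
\mathbb{P}(\Delta\text{ is a square})\le\mathbb{P}(\text{no }A_q\text{ occurs})+\sum_{q\in\mathcal{P}}\mathbb{P}\bigl(T_q(D_q)\bigr).
\end{equation}

\emph{The tail.} Apply Proposition~\ref{prop:tail} with $d_0=\lfloor n^{1/3}\rfloor$. This is allowed because $D_q\le2+2\log\log n\le d_0$ and $qd_0\le n^{1/120+1/3}\le n$. Each residue class modulo $q>L$ contains at most one of $1,\dots,L$, so $\kappa_q=1/L\le\frac12$. Lemma~\ref{lem:rho}(b) gives $\rho(q)\le\exp(-8/(Ln^{1/60}))$, and $\lfloor n/2d_0\rfloor\ge n^{2/3}/4$. Since $\frac23-\frac1{60}=0.65$, the second and third terms of the proposition sum to at most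
\[
n\exp\Bigl(n^{1/3}\log n-\frac{2n^{0.65}}L\Bigr)+2n\,2^{-n^{1/3}}\le\exp(-n^{1/4}).
\]
The first term is at most $1/(q(q-1)\log^2n)$, and $\sum_{j\ge2}\frac1{j(j-1)}=1$. Therefore
\[
\sum_{q\in\mathcal{P}}\mathbb{P}\bigl(T_q(D_q)\bigr)\le\frac1{\log^2n}+z\exp(-n^{1/4})\le\frac2{\log^2n}.
\]

\emph{Joint distribution.} Let $m\in\mathcal{S}$ with $1<m\le y^2=n^{1/10}$. Apply Proposition~\ref{prop:equi} to $R=\prod_{q\mid m}R_q$, with $M=m^2$, $k=\max_{q\mid m}\deg H_q$ and $U=\prod_{q\mid m}\mathcal{G}_q$, whose density is $\gamma(m)$. By \eqref{eq:kq}, $k\le4m^2\log^2n\le n$, so $\lfloor n/k\rfloor\ge n/(8m^2\log^2n)$. With Lemma~\ref{lem:rho}(b),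
\[
\rho(m^2)^{\lfloor n/k\rfloor}\le\exp\Bigl(-\frac8{Lm^4}\cdot\frac n{8m^2\log^2n}\Bigr)\le\exp\Bigl(-\frac{n^{0.4}}{L\log^2n}\Bigr).
\]
Also $|R|=\prod_{q\mid m}q^{2\deg H_q}\le m^{2k}\le\exp(8n^{0.2}\log^3n)$. The exponent $\frac1{10}$ was chosen so that $n/m^6$ dominates $m^2$. We obtain
\[
\Bigl|\mathbb{P}\Bigl(\bigcap_{q\mid m}A_q\Bigr)-\gamma(m)\Bigr|\le\exp\Bigl(8n^{0.2}\log^3n-\frac{n^{0.4}}{L\log^2n}\Bigr)\le\exp(-n^{0.3}).
\]

\emph{The sieve.} By Lemma~\ref{lem:density}, $\frac1q-\frac4{q^2}\le\gamma(q)\le\frac1q$, and in particular $\gamma(q)\in(0,1)$. Lemma~\ref{lem:selberg} with $\eta=\exp(-n^{0.3})$ and Lemma~\ref{lem:rankin} give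
\[
\mathbb{P}(\text{no }A_q\text{ occurs})\le\frac2\Pi+n^{0.1}\exp(-n^{0.3}).
\]
Since $(1-x)^{-1}\ge\mathrm{e}^x$ for $0\le x<1$, the second estimate in \eqref{eq:mertens} gives
\[
\Pi\ge\exp\Bigl(\sum_{K<q\le z}\Bigl(\frac1q-\frac4{q^2}\Bigr)\Bigr)=\exp\bigl(\log\log z-O_L(1)\bigr)\gg_L\log z=\frac{\log n}{120}.
\]
Inserting these bounds in \eqref{eq:split} gives $\mathbb{P}(\Delta\text{ is a square})=O_L(1/\log n)$. If $f$ is irreducible and $G_f=A_n$, then $\Delta$ is a square by Lemma~\ref{lem:galois}, which proves the second claim. \qed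

\begin{thebibliography}{9}

\bibitem{BK}
Lior Bary-Soroker and Gady Kozma, \emph{Irreducible polynomials of bounded height}, arXiv:1710.05165 (2017).

\end{thebibliography}
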